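
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Matroids that do not stabilize representations over their universal partial field}


\begin{abstract}
Every representable matroid $N$ has a universal partial field $\mathbb P_N$, over which it has a most general representation. A conjecture from a paper of Pendavingh and van Zwam says that a $3$-connected $N$ is a $\mathbb P_N$-stabilizer for the $\mathbb P_N$-representable matroids: in a $3$-connected $\mathbb P_N$-representable matroid with an $N$-minor, the representation of the minor should determine the whole representation up to scaling. We disprove this. For each prime $p\ge 7$ we construct a $3$-connected rank-$3$ matroid $N$ on $2p-1$ elements with $\mathbb P_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$ and a $3$-connected single-element extension of it with two inequivalent representations that coincide on $N$. Among finite fields the failure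 starts exactly at $q=7$: there are counterexamples with $\mathbb P_N\cong(\mathrm{GF}(q),\mathrm{GF}(q)^*)$ for all prime powers $q\ge7$, while for $q\le 5$ the conjecture holds for every $3$-connected $N$ with $R_N\cong\mathrm{GF}(q)$, where $R_N$ is the ring of $\mathbb P_N$. The number of inequivalent extensions of one representation of $N$ is unbounded.
\end{abstract}

\section{The question and the answer}

\subsection{Representations over partial fields}

A \emph{partial field} is a pair $\mathbb P=(R,G)$, where $R$ is a commutative ring with identity $1\ne0$ and $G$ is a subgroup of the group of units $R^*$ with $-1\in G$. A field $K$ gives the partial field $(K,K^*)$. A \emph{homomorphism} $(R_1,G_1)\to(R_2,G_2)$ is a ring homomorphism $\phi:R_1\to R_2$ (so $\phi(1)=1$) with $\phi(G_1)\subseteq G_2$. It is applied to matrices entrywise.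

Matrices have labeled rows and columns. Let $X\cap Y=\emptyset$. An $X\times Y$ matrix $A$ over $R$ is a \emph{$\mathbb P$-matrix} if $\det A[X',Y']\in G\cup\{0\}$ for every square submatrix $A[X',Y']$; the empty submatrix has determinant $1$. Let $[I\ A]$ be $A$ with an $X\times X$ identity matrix prepended. If $A$ is a $\mathbb P$-matrix, then $M[I\ A]$ denotes the matroid on $X\cup Y$ whose bases are the sets $B$ with $|B|=|X|$ and $\det([I\ A][X,B])\ne0$. Equivalently, the bases are the sets $(X\setminus X')\cup Y'$ with $\det A[X',Y']\neq0$. It is known that this is a matroid, that $X$ is one of its bases, and that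
\begin{equation}\label{eq:minor}
M[I\ A[X',Y']]=M[I\ A]/(X\setminus X')\setminus(Y\setminus Y').
\end{equation}

Let $M$ be a matroid with basis $X$, and let $Y=E(M)\setminus X$. A \emph{$\mathbb P$-representation of $M$ with respect to $X$} is an $X\times Y$ $\mathbb P$-matrix $A$ with $M=M[I\ A]$; if one exists, $M$ is \emph{$\mathbb P$-representable}. Two $X\times Y$ $\mathbb P$-matrices are \emph{scaling-equivalent} if one arises from the other by multiplying rows and columns by elements of $G$, with labels kept fixed.

The \emph{fundamental graph} $\Gamma$ of $M$ with respect to $X$ is the bipartite graph on $X\cup Y$ in which $xy$ is an edge if $x$ lies in the fundamental circuit of $y$ with respect to $X$. In every representation the entry $A_{xy}$ is nonzero exactly if $xy\in E(\Gamma)$. Fix a maximal spanning forest $T$ of $\Gamma$. A representation is \emph{normalized} (with respect to $T$) if its entries on the edges of $T$ equal $1$.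

\begin{lemma}\label{lem:tree}
\textup{(i)} Let $r_x$ $(x\in X)$ and $s_y$ $(y\in Y)$ be units of a commutative ring with $r_xs_y=1$ for all $xy\in T$. Then $r_xs_y=1$ for all $xy\in E(\Gamma)$. If $\Gamma$ is connected, all $r_x$ equal one unit $r$, and all $s_y$ equal $r^{-1}$.

\textup{(ii)} Every $\mathbb P$-representation with respect to $X$ is scaling-equivalent to exactly one normalized one.
\end{lemma}

\begin{proof}
(i) Along a path of $T$ the values alternate between $r$ and $r^{-1}$ for one unit $r$, and each component of $\Gamma$ has the same vertex set as a component of $T$. (ii) Root each component of $T$ and choose the factors outward from the root so that each entry on $T$, which is an element of $G$, becomes $1$. If two normalized representations are scaling-equivalent, the factors satisfy the hypothesis of (i), so the two are equal.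
\end{proof}

\subsection{The universal partial field}

Let $N$ be a matroid that is representable over some partial field. Fix a basis $X$, put $Y=E(N)\setminus X$, and let $\Gamma,T$ be as above. Take a variable $a_{xy}$ for each edge of $\Gamma$, and let $A_N$ be the $X\times Y$ matrix with entry $a_{xy}$ if $xy\in E(\Gamma)$ and $0$ otherwise. Take a further variable $y_Z$ for each square submatrix $Z=A_N[X',Y']$ such that $(X\setminus X')\cup Y'$ is a basis of $N$. Let $I_N\subseteq\mathbb Z[\{a_{xy}\},\{y_Z\}]$ be the ideal generated by
\begin{itemize}
\item $\det A_N[X',Y']$, whenever $(X\setminus X')\cup Y'$ is not a basis of $N$;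
\item $y_Z\det A_N[X',Y']-1$ for $Z=A_N[X',Y']$, whenever $(X\setminus X')\cup Y'$ is a basis of $N$;
\item $a_{xy}-1$ for all $xy\in T$.
\end{itemize}
Put $R_N=\mathbb Z[\{a_{xy}\},\{y_Z\}]/I_N$, let $G_N\subseteq R_N^*$ be generated by $-1$ and the images of the $\det A_N[X',Y']$ with $(X\setminus X')\cup Y'$ a basis, and let $\mathbb P_N=(R_N,G_N)$. From now on $A_N$ is regarded as a matrix over $R_N$. It is known that $A_N$ is a $\mathbb P_N$-representation of $N$ and that, up to isomorphism, $\mathbb P_N$ does not depend on $X$ and $T$. Moreover, $\mathbb P_N$ has the following universal property.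

\medskip
\noindent\textbf{(U)} \emph{For every partial field $\mathbb P$ and every normalized $\mathbb P$-representation $A$ of $N$ with respect to $X$ there is a unique homomorphism $\phi:\mathbb P_N\to\mathbb P$ with $\phi(A_N)=A$.}

\medskip
\noindent Indeed, the ring homomorphism given by $a_{xy}\mapsto A_{xy}$ and $y_Z\mapsto(\det A[X',Y'])^{-1}$ sends $I_N$ to $0$, and these values are forced. The generators of $G_N$ are sent to $-1$ and to nonzero subdeterminants of $A$, which lie in the group of $\mathbb P$. As $N$ has a normalized representation over some partial field, this also shows $R_N\ne0$.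

So $\mathbb P_N$ records what the matroid structure of $N$ forces on the numbers in a representation. For $N=U_{2,4}$ all four entries of $A_N$ are nonzero and $T$ has three edges, so
\[
A_N=\begin{pmatrix}1&1\\1&a\end{pmatrix},\qquad R_N=\mathbb Z[a,a^{-1},(a-1)^{-1}],\qquad G_N=\langle -1,a,a-1\rangle ,
\]
and choosing a normalized representation over a field amounts to choosing a cross-ratio $a\ne0,1$. For $N=U_{2,3}$ the matrix $A_N$ is a column of ones and $\mathbb P_N=(\mathbb Z,\{1,-1\})$. For the matroids constructed below, $\mathbb P_N$ is a finite field: the structure forces every number.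

\subsection{Stabilizers and the conjecture}

Let $\mathcal M$ be a class of matroids. A matroid $N$ is a \emph{$\mathbb P$-stabilizer for $\mathcal M$} if the following holds whenever $M\in\mathcal M$ is $3$-connected, $X$ is a basis of $M$, $Y=E(M)\setminus X$, and $X'\subseteq X$, $Y'\subseteq Y$ are such that $M/(X\setminus X')\setminus(Y\setminus Y')$ is isomorphic to $N$: if $A_1,A_2$ are $\mathbb P$-representations of $M$ with respect to $X$ for which $A_1[X',Y']$ and $A_2[X',Y']$ are scaling-equivalent, then $A_1$ and $A_2$ are scaling-equivalent. By \eqref{eq:minor} the submatrices represent the minor. Every minor of $M$ has the form $M/C\setminus D$ with $C\subseteq X$ and $D\cap X=\emptyset$ for some basis $X$, so the condition concerns every $N$-minor.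

\begin{conjecture}[{from \cite{PvZ}}]\label{conj}
If $N$ is $3$-connected, then $N$ is a $\mathbb P_N$-stabilizer for the class of $\mathbb P_N$-representable matroids.
\end{conjecture}

The guess is natural: over $\mathbb P_N$ only numbers are available that the structure of $N$ itself produces, so one may hope that, once $N$ is placed, nothing remains to be chosen in a $3$-connected matroid above it. The simplest case agrees. Suppose $\mathbb P_N=(\mathbb Z,\{1,-1\})$, and let $A_1,A_2$ represent $M$ over it with respect to the same basis. All their subdeterminants lie in $\{0,1,-1\}$, so modulo $3$ they represent $M$ over $\mathrm{GF}(3)$. There, representations with respect to the same basis are scaling-equivalent \cite{BL}. The scaling factors $\pm1$ lift to $\mathbb Z$, and entries in $\{0,1,-1\}$ are determined modulo $3$; hence $A_1$ and $A_2$ are scaling-equivalent.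

Now let $\mathbb P_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$ with $p$ prime. The identity is the only ring endomorphism of $\mathrm{GF}(p)$, so by (U) and Lemma~\ref{lem:tree} the matroid $N$ has exactly one $\mathrm{GF}(p)$-representation up to scaling. In this case the conjecture says that each $3$-connected $\mathrm{GF}(p)$-representable matroid with an $N$-minor has only one $\mathrm{GF}(p)$-representation up to scaling. We refute it by a configuration $N$ that forces the whole field, and yet leaves a new point two positions that $N$ cannot tell apart.

\subsection{Results}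

\begin{theorem}\label{thm:prime}
For every prime $p\ge7$ there are a $3$-connected rank-$3$ matroid $N$ on $2p-1$ elements with $\mathbb P_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$ and a $3$-connected matroid $M$ with $M\backslash e=N$, such that $M$ has two $\mathbb P_N$-representations that coincide on $N$ but are not scaling-equivalent. So $N$ is not a $\mathbb P_N$-stabilizer for the $\mathbb P_N$-representable matroids, and Conjecture~\ref{conj} is false.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $q$ be a prime power.
\begin{itemize}
\item[\textup{(a)}] If $q\ge7$, there is a $3$-connected $N$ with $\mathbb P_N\cong(\mathrm{GF}(q),\mathrm{GF}(q)^*)$ that is not a $\mathbb P_N$-stabilizer for the $\mathbb P_N$-representable matroids.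
\item[\textup{(b)}] If $q\le5$, every $3$-connected $N$ with $R_N\cong\mathrm{GF}(q)$ is a $\mathbb P_N$-stabilizer for that class.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:many}
For every $m\ge2$ and every prime $p\ge6m+3$ there are a $3$-connected $N$ with $\mathbb P_N\cong(\mathrm{GF}(p),\mathrm{GF}(p)^*)$ and a $3$-connected $M$ with $M\backslash e=N$ having at least $m$ pairwise scaling-inequivalent $\mathbb P_N$-representations that all coincide on $N$.
\end{theorem}

Section~\ref{sec:config} introduces the configurations and works the $13$-element case $p=7$ by hand. Section~\ref{sec:prop} reduces Theorems~\ref{thm:prime}, \ref{thm:sharp}(a) and~\ref{thm:many} to checking a few conditions, the essential one being a rigidity statement about affine functional equations. These are checked for prime fields in Section~\ref{sec:prime} and for other finite fields in Section~\ref{sec:power}. Section~\ref{sec:small} proves Theorem~\ref{thm:sharp}(b), for which we use published results on representations over small fields.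

\section{Two lines and the projections between them}\label{sec:config}

\subsection{The configuration}

In the projective plane over a field take two lines $L$ and $D$ meeting in a point $o$. A point $c$ on neither of them is the center of a projection $L\to D$ that sends a point $\ell\in L$ to the point where the line through $\ell$ and $c$ meets $D$. It fixes $o$. If we use coordinates on $L$ and $D$ in which $o$ is the point at infinity, each such projection is an affine map $x\mapsto\alpha x+\beta$ with $\alpha\neq0$, and each such map occurs. Hence a matroid of rank $3$ can record, through its three-point lines, that certain coordinates are related by prescribed affine maps. We shall take only some of the points of $L$ and $D$: enough of them for the recorded relations to force the field, but few enough to leave a new point on $L$ more than one position in which it takes part in no recorded relation (Figure~\ref{fig}).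

Let $K$ be a finite field, let $\pi_i(x)=\alpha_ix+\beta_i$ $(1\le i\le s)$ be distinct maps on $K$ with $\alpha_i\ne0$ and $\pi_1=\mathrm{id}$, and let $Q\subseteq P\subseteq K$ with $|Q|\ge2$. We call $(K,(\pi_i),P,Q)$ a \emph{datum}. Its matroid $N$ is that of the vectors
\begin{equation}\label{eq:vectors}
o=(1,0,0),\quad L_\lambda=(\lambda,1,0)\ (\lambda\in P),\quad D_\delta=(\delta,0,1)\ (\delta\in Q),\quad c_i=(\beta_i,-\alpha_i,1)\ (1\le i\le s)
\end{equation}
in $K^3$. They are pairwise non-parallel, since $\alpha_i\ne0$ and the $\pi_i$ are distinct. So $N$ is simple, and it has rank $3$. The points $o,L_\lambda$ lie on the line $L$ given by $z=0$, the points $o,D_\delta$ on the line $D$ given by $y=0$, and no $c_i$ lies on $L$ or $D$.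

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-0.5,0)--(6.4,0) node[right] {$L$};
\draw (-0.25,-0.5)--(1.85,3.7) node[above] {$D$};
\draw[gray] (4,0)--(1.5,3);
\draw[gray] (4,0)--(0.9,1.8);
\draw[gray,dashed] (5.5,0)--(1.179,2.357);
\draw[gray,dashed] (5.5,0)--(0.707,1.414);
\fill (0,0) circle (2pt) node[below right] {$o$};
\fill (4,0) circle (2pt) node[below] {$L_\lambda$};
\fill (5.5,0) circle (2pt) node[below] {$e$};
\fill (1.5,3) circle (2pt) node[left] {$D_\lambda$};
\fill (0.9,1.8) circle (2pt) node[left] {$D_{\pi_2(\lambda)}$};
\fill (2.75,1.5) circle (2pt) node[above right] {$c_1$};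
\fill (2.45,0.9) circle (2pt) node[below left] {$c_2$};
\draw[fill=white] (1.179,2.357) circle (2pt);
\draw[fill=white] (0.707,1.414) circle (2pt);
\end{tikzpicture}
\caption{The center $c_i$ projects $L$ to $D$, taking the point $L_\lambda$ to $D_{\pi_i(\lambda)}$. A new point $e$ on $L$ is free if its images on $D$ under the centers (hollow) are pairwise distinct and none of them is an element of $N$. The matroid then does not record where on $L$ the point $e$ lies.}
\label{fig}
\end{figure}

We shall also need vectors of the same shape over an arbitrary commutative ring $R$. Let $\phi:P\to R$ and $\chi:Q\to R$ be functions, let $a_i,b_i\in R$, and consider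
\begin{equation}\label{eq:ringvectors}
o=(1,0,0),\qquad L_\lambda=(\phi(\lambda),1,0),\qquad D_\delta=(\chi(\delta),0,1),\qquad c_i=(b_i,-a_i,1).
\end{equation}
For $v=(x_v,y_v,z_v)$ and $w=(x_w,y_w,z_w)$, taken as columns,
\[
\det(o,v,w)=y_vz_w-y_wz_v,\qquad \det\big((x,1,0),v,w\big)=x\,(y_vz_w-y_wz_v)-x_vz_w+x_wz_v .
\]
Substitution gives
\begin{equation}\label{eq:dets}
\begin{aligned}
&\det(o,L_\lambda,D_\delta)=\det(o,L_\lambda,c_i)=1, && \det(o,D_\delta,c_i)=a_i,\\
&\det(o,c_i,c_j)=a_j-a_i, && \det(L_\lambda,L_{\lambda'},c_i)=\phi(\lambda)-\phi(\lambda'),\\
&\det(L_\lambda,D_\delta,D_{\delta'})=\chi(\delta')-\chi(\delta), && \det(L_\lambda,D_\delta,c_i)=a_i\phi(\lambda)+b_i-\chi(\delta),\\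
&\det(L_\lambda,c_i,c_j)=(a_j-a_i)\phi(\lambda)+b_j-b_i. &&
\end{aligned}
\end{equation}
For the vectors \eqref{eq:vectors} themselves, the last two expressions are $\pi_i(\lambda)-\delta$ and $\pi_j(\lambda)-\pi_i(\lambda)$. In particular $L_\lambda,D_\delta,c_i$ are collinear exactly if $\pi_i(\lambda)=\delta$.

\subsection{The example with thirteen elements}\label{ssec:thirteen}

Let $K=\mathrm{GF}(7)$ and
\[
\pi_1(x)=x,\qquad \pi_2(x)=x+1,\qquad\pi_3(x)=2-2x,\qquad P=\{2,3,4,5,6\},\qquad Q=\{3,4,5,6\}.
\]
So $N$ consists of $o$; $(\lambda,1,0)$ for $2\le\lambda\le6$; $(\delta,0,1)$ for $3\le\delta\le6$; and the centers $(0,6,1)$, $(1,6,1)$, $(2,2,1)$.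

\emph{Two free positions.} Add a point $e=(\lambda,1,0)$ with $\lambda=0$ or $\lambda=1$. Its projections to $D$ from $c_1,c_2,c_3$ have the coordinates
\[
(\pi_1(0),\pi_2(0),\pi_3(0))=(0,1,2),\qquad(\pi_1(1),\pi_2(1),\pi_3(1))=(1,2,0).
\]
In both cases these are distinct and not in $Q$. So no line through $e$ other than $L$ contains two elements of $N$, and the two extensions are the same matroid. The two triples use the same three values, which is why removing only $0,1,2$ from $D$ is enough.

\emph{The field is forced.} Suppose that vectors of the form \eqref{eq:ringvectors} over a ring $R\ne0$ are such that the determinant of a triple is a unit if the triple is a basis of $N$ and $0$ otherwise, and that $a_1=1$, $b_1=0$. (Section~\ref{sec:prop} shows that this form can always be reached.) By \eqref{eq:dets} the collinear triples $L_\lambda,D_\lambda,c_1$ give $\chi=\phi$ on $Q$. The points $o,c_1,c_2$ are collinear, so $a_2=1$. The triples through $c_2$ record $2\mapsto3\mapsto4\mapsto5\mapsto6$, that is,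
\[
\phi(3)=\phi(2)+b_2,\qquad\phi(4)=\phi(3)+b_2,\qquad\phi(5)=\phi(4)+b_2,\qquad\phi(6)=\phi(5)+b_2 .
\]
The difference $b_2=\phi(3)-\phi(2)$ is a unit. Rescaling and shifting coordinates we get $b_2=1$ and $\phi(i)=i$ for $2\le i\le 6$, where $i$ stands for $i\cdot1_R$. The triples through $c_3$ record $2\mapsto5$, $3\mapsto3$, $5\mapsto6$, $6\mapsto4$. The first two give $2a_3+b_3=5$ and $3a_3+b_3=3$, so $a_3=-2$ and $b_3=9$. The last one says
\[
4=6a_3+b_3=-12+9=-3 ,
\]
hence $7=0$ in $R$. So $R$ contains $\mathrm{GF}(7)$, and all coordinates are the intended ones.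

The third center is needed: without $c_3$, the resulting matroid is represented over $\mathbb Q$ by the vectors $o$, $(\lambda,1,0)$, $(\delta,0,1)$, $(0,-1,1)$, $(1,-1,1)$ with the integers $2\le\lambda\le6$ and $3\le\delta\le6$. Indeed, up to sign, the determinant of any three of these vectors is $0$, $1$, a difference of two elements of $P$ or of $Q$, or of the form $\lambda-\delta$ or $\lambda+1-\delta$. It is an integer of absolute value at most $4$, and so vanishes modulo $7$ only if it vanishes. The holes in $P$ and $Q$ prevent the shift from closing up. The map $x\mapsto2-2x$ does wrap around: as integers in $\{2,\dots,6\}$, its recorded values do not lie on a single affine function, and the discrepancy is $7$.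

\section{From rigidity to the universal partial field}\label{sec:prop}

The forcing computation in the example concerned only the numbers $\phi(\lambda),a_i,b_i$. We isolate it.

\begin{definition}\label{def:model}
A \emph{model} of a datum $(K,(\pi_i),P,Q)$ over a commutative ring $R\ne0$ consists of $\phi:P\to R$, $a_i\in R^*$ and $b_i\in R$ $(1\le i\le s)$ such that
\begin{itemize}
\item[(i)] $\phi(\lambda)-\phi(\lambda')\in R^*$ for $\lambda\ne\lambda'$ in $P$;
\item[(ii)] $a_1=1$, $b_1=0$, and $a_i=a_j$ whenever $\alpha_i=\alpha_j$;
\item[(iii)] $\phi(\pi_i(\lambda))=a_i\phi(\lambda)+b_i$ whenever $\lambda\in P$ and $\pi_i(\lambda)\in Q$.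
\end{itemize}
The datum is \emph{rigid} if for every model, over any such $R$, there are a ring homomorphism $\theta:K\to R$, a unit $u\in R^*$ and $t\in R$ with $\theta(\lambda)=u\phi(\lambda)+t$ for all $\lambda\in P$.
\end{definition}

If $u\in R^*$ and $t\in R$, then replacing $\phi$ by $u\phi+t$ and $b_i$ by $ub_i+t(1-a_i)$, with the $a_i$ unchanged, again gives a model, because $u(a_i\phi(\lambda)+b_i)+t=a_i(u\phi(\lambda)+t)+ub_i+t(1-a_i)$. We call this an \emph{affine change}. It does not affect the conclusion of rigidity.

Besides rigidity we use three conditions: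
\begin{itemize}
\item[\textbf{(E)}] (\emph{enough incidences}) For each $i$ there are at least two $\lambda\in P$ with $\pi_i(\lambda)\in Q$.
\item[\textbf{(G)}] (\emph{generation}) There are $\lambda_0\in Q$ and $\lambda_1\in P\setminus\{\lambda_0\}$ such that $-1$ and the elements $(\lambda-\lambda')/(\lambda_1-\lambda_0)$, for $\lambda\ne\lambda'$ in $P$, generate $K^*$.
\item[\textbf{(F)}] (\emph{free positions}) $\Lambda$ is a nonempty subset of $K\setminus P$, and for each $\lambda\in\Lambda$ the elements $\pi_1(\lambda),\dots,\pi_s(\lambda)$ are pairwise distinct and none lies in $Q$.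
\end{itemize}

\begin{proposition}\label{prop:main}
Let $N$ be the matroid of a rigid datum satisfying \textup{(E)}, \textup{(G)} and \textup{(F)}. Then $N$ is $3$-connected and $\mathbb P_N\cong(K,K^*)$. Moreover, there is a $3$-connected matroid $M$ with $M\backslash e=N$ having $|\Lambda|$ pairwise scaling-inequivalent $\mathbb P_N$-representations, with respect to a common basis $X\subseteq E(N)$, that coincide on $N$. In particular, if $|\Lambda|\ge2$, then $N$ is not a $\mathbb P_N$-stabilizer for the $\mathbb P_N$-representable matroids.
\end{proposition}

The rest of this section proves Proposition~\ref{prop:main}. Rigidity determines the points of $L$ and $D$ in any coordinatization of $N$, (E) determines the centers from them, (G) ensures that the determinants of $N$ produce all of $K^*$, and (F) provides the extensions.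

\subsection{Connectivity}

A matroid $M$ is $3$-connected if for $k\in\{1,2\}$ there is no partition $(E_1,E_2)$ of $E(M)$ with $|E_1|,|E_2|\ge k$ and $r(E_1)+r(E_2)-r(M)<k$. A \emph{line} of a simple matroid is a flat of rank $2$.

\begin{lemma}\label{lem:conn}
If a simple matroid of rank $3$ is not $3$-connected, its ground set is covered by two lines.
\end{lemma}
\begin{proof}
Take a partition that violates the definition. If $k=1$, then $r(E_1)+r(E_2)=3$ with both terms at least $1$. If $k=2$, then $r(E_1)+r(E_2)\le4$ and, by simplicity, both terms are at least $2$. In either case both ranks are at most $2$, and a set of rank at most $2$ lies in a line.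
\end{proof}

Suppose that $N$, or a simple rank-$3$ extension of $N$, is covered by two lines. Among $o$ and the $L_\lambda$ there are at least three elements, so two of them lie in one of the two lines; that line is the one spanned by $o$ and the $L_\lambda$. In the same way the line spanned by $o$ and the $D_\delta$ is one of the two. These lines are different and $c_1$ lies on neither, a contradiction. So $N$ and all its simple rank-$3$ extensions are $3$-connected.

\subsection{A normalized representation over \texorpdfstring{$K$}{K}}

Let $\lambda_0,\lambda_1$ be as in (G), and let $X=\{o,L_{\lambda_0},D_{\lambda_0}\}$, with the corresponding rows named $o,l,d$. The map $x\mapsto x-\lambda_0y-\lambda_0z$ on first coordinates sends these three vectors to the unit vectors. It sends $L_\lambda$ to $(\lambda-\lambda_0,1,0)$, $D_\delta$ to $(\delta-\lambda_0,0,1)$ and $c_i$ to $(\beta_i+(\alpha_i-1)\lambda_0,-\alpha_i,1)$. Multiply row $l$ and all columns $L_\lambda$ by $-1$, and then row $o$ by $-1/(\lambda_1-\lambda_0)$, rescaling column $o$ accordingly. This yields a representation $A$ of $N$ with respect to $X$ with columns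
\begin{equation}\label{eq:A}
L_\lambda:\Big(\tfrac{\lambda-\lambda_0}{\lambda_1-\lambda_0},1,0\Big),\qquad
D_\delta:\Big(-\tfrac{\delta-\lambda_0}{\lambda_1-\lambda_0},0,1\Big),\qquad
c_i:\Big(-\tfrac{\beta_i+(\alpha_i-1)\lambda_0}{\lambda_1-\lambda_0},\alpha_i,1\Big),
\end{equation}
where $\lambda,\delta\ne\lambda_0$. In particular $c_1=(0,1,1)$. Let $T$ consist of the edges
\[
lL_\lambda\ (\lambda\ne\lambda_0),\qquad dD_\delta\ (\delta\ne\lambda_0),\qquad dc_i\ (1\le i\le s),\qquad lc_1,\qquad oL_{\lambda_1}.
\]
These edges join $l$ to all $L_\lambda$, join $d$ to all $D_\delta$ and $c_i$, connect $l$ with $d$ through $c_1$, and connect $o$ with $l$ through $L_{\lambda_1}$. They number $|P|+|Q|+s$, one less than the number of vertices of $\Gamma$. So $T$ is a spanning tree and $\Gamma$ is connected. By \eqref{eq:A}, $A$ equals $1$ on $T$. Hence $A$ is a normalized $(K,K^*)$-representation, and (U) gives a homomorphism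
\[
\psi:\mathbb P_N\to(K,K^*),\qquad\psi(A_N)=A .
\]

The nonzero entries in row $o$ of the columns $L_\lambda$, and the $2\times2$ minors in rows $o,l$ of two columns $L_\lambda,L_{\lambda'}$, give all elements $(\lambda-\lambda')/(\lambda_1-\lambda_0)$ with $\lambda\ne\lambda'$ in $P$, up to sign. By (G), $-1$ and the nonzero subdeterminants of $A$ generate $K^*$. Hence
\begin{equation}\label{eq:gen}
\psi(G_N)=K^*,\qquad\text{and the entries of $A$ generate $K$ as a ring.}
\end{equation}
For the second statement note that $K^*$ is finite, so no inverses are needed to generate it.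

\subsection{Coordinates over \texorpdfstring{$R_N$}{RN}}

Write $R=R_N$, and let $v_f\in R^3$ be the columns of $[I\ A_N]$ for $f\in E(N)$. The determinant of a triple of them is a unit if the triple is a basis of $N$, and $0$ otherwise. We show that, up to a change of coordinates in $\mathrm{GL}_3(R)$ and scaling of columns by units, the $v_f$ are the images of the vectors \eqref{eq:vectors} under a ring homomorphism $K\to R$. We name vectors by elements.

The vectors $o,L_{\lambda_0},D_{\lambda_0}$ are the unit vectors. Since $\det(o,L_{\lambda_0},L_\lambda)=0$ and $\det(o,L_\lambda,D_{\lambda_0})$ is a unit, the third coordinate of $L_\lambda$ is $0$ and the second is a unit. Scale $L_\lambda$ to $(\phi(\lambda),1,0)$. Exchanging the roles of the two lines, scale $D_\delta$ to $(\chi(\delta),0,1)$. Since $\det(o,L_{\lambda_0},c_i)$ and $\det(o,D_{\lambda_0},c_i)$ are units, the third and the second coordinates of $c_i$ are units. Scale $c_i$ to $(b_i,-a_i,1)$ with $a_i\in R^*$. Now apply $x\mapsto x-b_1z$ and $y\mapsto a_1^{-1}y$ and rescale the $L_\lambda$ by $a_1$. The vectors keep their form and $c_1=(0,-1,1)$, that is, $a_1=1$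 and $b_1=0$. The identities \eqref{eq:dets} translate the structure of $N$ as follows.
\begin{itemize}
\item For $\lambda\ne\lambda'$, $\{L_\lambda,L_{\lambda'},c_1\}$ is a basis, so $\phi(\lambda)-\phi(\lambda')\in R^*$.
\item If $\alpha_i=\alpha_j$ and $i\ne j$, then $o,c_i,c_j$ are collinear, so $a_i=a_j$.
\item If $\lambda\in P$ and $\pi_i(\lambda)\in Q$, then $L_\lambda,D_{\pi_i(\lambda)},c_i$ are collinear, so $\chi(\pi_i(\lambda))=a_i\phi(\lambda)+b_i$.
\end{itemize}
The last item for $i=1$ says $\chi=\phi|_Q$. Hence $(\phi,(a_i),(b_i))$ is a model over $R$, and rigidity gives $\theta:K\to R$, $u\in R^*$ and $t\in R$ with $\theta=u\phi+t$ on $P$. The invertible map $(x,y,z)\mapsto(ux+t(y+z),y,z)$, followed by rescaling $o$, carries out the corresponding affine change: it replaces $\phi$ by $u\phi+t$ and $b_i$ by $ub_i+t(1-a_i)$, and it fixes all $a_i$ and $c_1$. So we may assume $\phi=\theta|_P$.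

The centers follow. By (E), for each $i$ there are $\lambda\ne\lambda'$ in $P$ with $\pi_i(\lambda),\pi_i(\lambda')\in Q$. Then
\[
a_i\theta(\lambda)+b_i=\theta(\alpha_i)\theta(\lambda)+\theta(\beta_i),\qquad
a_i\theta(\lambda')+b_i=\theta(\alpha_i)\theta(\lambda')+\theta(\beta_i).
\]
Subtract and cancel the unit $\theta(\lambda-\lambda')$ to get $a_i=\theta(\alpha_i)$, and then $b_i=\theta(\beta_i)$.

So the columns of $[I\ A_N]$ are, up to $\mathrm{GL}_3(R)$ and unit scalings of columns, the $\theta$-images of the vectors \eqref{eq:vectors}, and by construction so are the columns of $[I\ \theta(A)]$. Hence $[I\ A_N]=g\,[I\ \theta(A)]\,E$ with $g\in\mathrm{GL}_3(R)$ and $E$ diagonal over $R^*$. Comparing the columns in $X$ shows that $g$ is diagonal. So $A_N$ arises from $\theta(A)$ by scaling rows and columns by units. Both matrices equal $1$ on the spanning tree $T$, so Lemma~\ref{lem:tree}(i) gives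
\[
A_N=\theta(A).
\]

Now $\psi\theta:K\to K$ fixes the entries of $A$, because $\psi(\theta(A))=\psi(A_N)=A$. By \eqref{eq:gen}, $\psi\theta=\mathrm{id}$. Conversely, $\theta\psi:R_N\to R_N$ fixes the entries of $A_N$, because $\theta(\psi(A_N))=\theta(A)=A_N$. Hence it fixes all determinants $\det A_N[X',Y']$ and the inverses of those that belong to bases, which are the images of the $y_Z$. So $\theta\psi=\mathrm{id}$. Thus $\psi$ is a ring isomorphism with $\psi(G_N)=K^*$, and $\mathbb P_N\cong(K,K^*)$.

\subsection{The extension}

For $\lambda\in\Lambda$ let $M^\lambda$ be the matroid of the vectors \eqref{eq:vectors} together with $w_\lambda=(\lambda,1,0)$, labeled $e$. As $\lambda\notin P$, the element $e$ is not parallel to another one. We claim that for distinct $f,f'\in E(N)$, the set $\{e,f,f'\}$ is dependent if and only if $f$ and $f'$ both lie on $L$. If both do, this is clear. If exactly one does, it spans $L$ together with $e$, and the other is off $L$, so the triple is independent. If neither does, the determinant of the triple is, up to sign, by \eqref{eq:dets} and (F),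
\[
\delta'-\delta\ne0,\qquad \pi_i(\lambda)-\delta\ne0,\qquad\text{or}\qquad \pi_j(\lambda)-\pi_i(\lambda)\ne0,
\]
according as $\{f,f'\}$ is $\{D_\delta,D_{\delta'}\}$, $\{D_\delta,c_i\}$ or $\{c_i,c_j\}$. Hence $M:=M^\lambda$ does not depend on $\lambda\in\Lambda$. It is a simple rank-$3$ extension of $N$, so it is $3$-connected.

Let $A_\lambda$ be $A$ with the additional column
\[
e:\Big(\tfrac{\lambda-\lambda_0}{\lambda_1-\lambda_0},1,0\Big),
\]
which is $w_\lambda$ in the coordinates of \eqref{eq:A}, up to sign. Then $A_\lambda$ is a $(K,K^*)$-representation of $M$ with respect to $X$, and all $A_\lambda$ coincide on $N=M\backslash e$. Suppose that $A_{\lambda'}$ arises from $A_\lambda$ by scaling with factors $r_x,s_y$. Comparison on $N$ gives $r_xs_y=1$ on all edges of the connected graph $\Gamma$, so all $r_x$ are equal by Lemma~\ref{lem:tree}(i). Hence column $e$ of $A_{\lambda'}$ is a scalar multiple of column $e$ of $A_\lambda$. Both have entry $1$ in row $l$, so they are equal, and $\lambda=\lambda'$.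

Applying $\psi^{-1}$ to the matrices $A_\lambda$ gives the representations over $\mathbb P_N$. If $|\Lambda|\ge2$, then two of them, with $X'=X$ and $Y'=E(N)\setminus X$, violate the definition of a stabilizer. This completes the proof of Proposition~\ref{prop:main}. \qed

\section{Prime fields}\label{sec:prime}

For a prime field the shift $\pi_2(x)=x+1$ lays out the points of $P$ as an arithmetic progression, as in Section~\ref{ssec:thirteen}. Rigidity is then a question of characteristic only.

\begin{lemma}\label{lem:prog}
Let $p$ be prime and $0\le r\le p-3$. Consider a datum over $\mathrm{GF}(p)$ with $P=\{r,r+1,\dots,p-1\}$ and $\{r+1,\dots,p-1\}\subseteq Q\subseteq P$ whose first two maps are $\pi_1(x)=x$ and $\pi_2(x)=x+1$. After an affine change, every model satisfies $\phi(i)=i\cdot1_R$ for the integers $r\le i\le p-1$. If $p\cdot1_R=0$ in every model so normalized, the datum is rigid.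
\end{lemma}
\begin{proof}
Since $\alpha_2=\alpha_1$, we have $a_2=a_1=1$. For $r\le i\le p-2$ we have $i\in P$ and $i+1\in Q$, so $\phi(i+1)=\phi(i)+b_2$, and $b_2=\phi(r+1)-\phi(r)$ is a unit. The affine change with $u=b_2^{-1}$ and $t=r\cdot1_R-u\phi(r)$ gives $\phi(i)=i\cdot1_R$. If $p\cdot1_R=0$, then $i\mapsto i\cdot1_R$ defines a ring homomorphism $\theta:\mathrm{GF}(p)\to R$, and $\theta=\phi$ on $P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prime}]
Let $p\ge7$ be prime, $K=\mathrm{GF}(p)$, and
\[
\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=2-2x,\quad P=K\setminus\{0,1\},\quad Q=K\setminus\{0,1,2\},\quad\Lambda=\{0,1\}.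
\]
The maps are distinct because $-2\ne1$ in $K$.

(F) The values of $\pi_1,\pi_2,\pi_3$ are $0,1,2$ at $\lambda=0$ and $1,2,0$ at $\lambda=1$. They are distinct and not in $Q$.

(G) Given $d\in K^*$, at most four values of $\lambda$ violate $\lambda,\lambda+d\notin\{0,1\}$. So every $d\in K^*$ is a difference of elements of $P$, and for any $\lambda_0\in Q$ and $\lambda_1\in P\setminus\{\lambda_0\}$ the ratios in (G) fill $K^*$.

(E) For $\pi_1$ take two elements of $Q$. For $\pi_2$ take $\lambda=2,3$, with images $3,4$. For $\pi_3$ take $\lambda=2,3$, with images $p-2$ and $p-4$, where $p-4\ge3$.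

\emph{Rigidity.} Lemma~\ref{lem:prog} applies with $r=2$. The values of $\pi_3$ at $2,3,p-1$ are $p-2,\ p-4,\ 4$, all in $Q$. So in a normalized model
\[
2a_3+b_3=p-2,\qquad 3a_3+b_3=p-4,\qquad(p-1)a_3+b_3=4\qquad\text{in }R,
\]
integers being multiples of $1_R$. The first two equations give $a_3=-2$ and $b_3=p+2$. The third becomes $4-p=4$, so $p\cdot1_R=0$.

Proposition~\ref{prop:main} applies with $|\Lambda|=2$, and $|E(N)|=1+(p-2)+(p-3)+3=2p-1$.
\end{proof}

\begin{remark}
For $p=5$ the same recipe gives $P=\{2,3,4\}$ and $Q=\{3,4\}$, and the only relations recorded by $\pi_3$ are $2\mapsto3$ and $4\mapsto4$. Now $\phi(i)=i$, $a_1=a_2=1$, $b_1=0$, $b_2=1$, $a_3=\frac12$, $b_3=2$ is a model over $\mathbb Q$, so rigidity fails: there is no third relation that wraps around. By Theorem~\ref{thm:sharp}(b), no datum over $\mathrm{GF}(5)$ satisfies the hypotheses of Proposition~\ref{prop:main} with $|\Lambda|\ge2$.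
\end{remark}

To obtain more free positions we make the hole in $P=Q$ large enough to contain the images of all of them. The rest of $K$ must still be long enough for a recorded relation to wrap around.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $m\ge2$, let $p\ge6m+3$ be prime, $K=\mathrm{GF}(p)$, and
\[
\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=3m-2x,\quad P=Q=\{3m+1,\dots,p-1\},\quad\Lambda=\{0,\dots,m-1\}.
\]

(F) For $\lambda\in\Lambda$ we have, as integers, $\lambda<\lambda+1\le m<m+2\le3m-2\lambda\le3m<p$. So the three values are distinct and not in $Q$.

(G) Take $\lambda_0=3m+1$ and $\lambda_1=3m+2$. The differences of distinct elements of $P$ are $\pm1,\dots,\pm(p-2-3m)$, and $p-2-3m\ge(p-1)/2$ because $p\ge6m+3$. So they fill $K^*$.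

(E) For $\pi_1$ and $\pi_2$ take $\lambda=3m+1,3m+2$; the images under $\pi_2$ are $3m+2$ and $3m+3\le p-1$. For $\pi_3$ take $\lambda=p-1,p-2$, with images $3m+2$ and $3m+4\le p-1$.

\emph{Rigidity.} Lemma~\ref{lem:prog} applies with $r=3m+1$. Since $(p-1)/2\ge3m+1$, the elements $p-1,\ p-2,\ (p-1)/2$ lie in $P$. Their images under $\pi_3$ are $3m+2,\ 3m+4,\ 3m+1$, all in $Q$. In a normalized model the first two relations,
\[
(p-1)a_3+b_3=3m+2,\qquad(p-2)a_3+b_3=3m+4,
\]
give $a_3=-2$ and $b_3=3m+2p$. The third gives
\[
3m+1=-(p-1)+3m+2p=3m+1+p ,
\]
so $p\cdot1_R=0$.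

Proposition~\ref{prop:main} applies with $|\Lambda|=m$.
\end{proof}

\section{Prime powers}\label{sec:power}

We prove Theorem~\ref{thm:sharp}(a). For $q$ prime it is Theorem~\ref{thm:prime}. Let $q=p^k\ge8$ with $p$ prime and $k\ge2$. Put $K=\mathrm{GF}(q)$, let $F=\mathrm{GF}(p)\subset K$ be the prime field, and let $g$ be a generator of $K^*$. Then $g\notin F$. If $p=2$, then $k\ge3$, and since $g$ has degree $k$ over $F$, the elements $1,g,g^2$ are linearly independent over $F$.

Now rigidity must force the multiplication of $K$ as well as its characteristic. So we take a third center with slope $g$. The characteristic comes for free: the shift by $1$ closes up on every coset of $F$ that has no hole. Let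
\[
\pi_1=x,\quad\pi_2=x+1,\quad\pi_3=gx+h,\qquad\text{where } h=\begin{cases}2&\text{if $p$ is odd},\\ g^2&\text{if }p=2,\end{cases}
\]
\[
\Lambda=\{0,1\},\qquad P=K\setminus\{0,1\},\qquad Q=K\setminus H,\qquad H=\{0,1,2,h,g+h\}.
\]
So the set of holes is $H=\{0,1,2,g+2\}$ for $p$ odd and $H=\{0,1,g^2,g^2+g\}$ for $p=2$. In both cases $|H|=4$ and $Q\subseteq P$.

\medskip
\noindent\textbf{The conditions (F), (G), (E).}

(F) The values $(0,1,h)$ at $0$ are distinct, and so are the values $(1,2,g+h)$ at $1$. All lie in $H$.

(G) As for prime fields: given $d\in K^*$, at most four values of $\lambda$ violate $\lambda,\lambda+d\notin\{0,1\}$, and $q\ge8$.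

(E) For $\pi_1$ we have $|Q|=q-4\ge4$. For $\pi_2$ the excluded $\lambda$ form the set $\{0,1\}\cup(H-1)$. This set has at most $5$ elements, since $0\in H-1$, and $q-5\ge3$. For $\pi_3$ the preimages of $h$ and $g+h$ are $0$ and $1$, so the excluded $\lambda$ are the four preimages of elements of $H$, and $q-4\ge4$.

\medskip
\noindent\textbf{Rigidity.} Let a model over $R$ be given. Since $\alpha_2=\alpha_1$, $a_2=1$. By (E), $b_2$ is a difference $\phi(x+1)-\phi(x)$ with $x,x+1\in P$, hence a unit, so after an affine change $b_2=1$. Write $\gamma=a_3\in R^*$ and $\eta=b_3$. Our information is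
\begin{align}
\phi(x+1)&=\phi(x)+1&&\text{if }x\in P,\ x+1\in Q,\label{eq:shift}\\
\phi(gx+h)&=\gamma\phi(x)+\eta&&\text{if }x\in P,\ gx+h\in Q.\label{eq:mult}
\end{align}
If $\phi$ were defined on $K$ and these held for all $x\in K$, it would be easy to conclude (Step~6). The difficulty is the holes, many of which lie in $F$. We therefore first work outside $F$, then define suitable values on $F$, and only at the end compare these with $\phi$. The following is used throughout.
\begin{itemize}
\item[($\dagger$)] If $c\in K\setminus F$, a coset of $F$ and a coset of $cF$ have at most one common element.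
\end{itemize}
Indeed, the difference of two common elements lies in $F\cap cF=\{0\}$.

\medskip
\noindent\emph{Step 1: $p\cdot1_R=0$, and $\phi(x+1)=\phi(x)+1$ for all $x\in K\setminus F$.} For $x\notin F$, \eqref{eq:shift} gives the relation unless $x+1\in H\setminus F$. The set $H\setminus F$ is $\{g+2\}$ for $p$ odd and $\{g^2,g^2+g\}$ for $p=2$; it has at most one element in each coset of $F$. There are $p^{k-1}-1$ cosets other than $F$ itself. This is at least $2$ for $p$ odd and at least $3$ for $p=2$. So one of them is disjoint from $H$, and going once around it gives $p\cdot1_R=0$. In a coset other than $F$ that contains an element $w\in H$, the relations for $x=w,w+1,\dots,w+p-2$ are given. They yield $\phi(w-1)=\phi(w)+(p-1)=\phi(w)-1$, which is the missing relation.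

\medskip
\noindent\emph{Step 2: if $z\notin F\cup(-g+F)$, then $\phi(z+g)=\phi(z)+\gamma$.} First,
\begin{equation}\label{eq:b}
\phi(gx+h)=\gamma\phi(x)+\eta\qquad\text{whenever }x\notin F\text{ and }gx+h\notin F.
\end{equation}
For then $x\in P$, and $gx+h\in H$ would imply $gx+h\in H\setminus F\subseteq\{h,g+h\}$, that is, $x\in\{0,1\}$, which is excluded. So \eqref{eq:mult} applies.

Now let $z\notin F\cup(-g+F)$. The elements $z+i$ and $z+i+g$ with $i\in F$ are outside $F$, so by Step~1 the difference $\phi(z+i+g)-\phi(z+i)$ does not depend on $i\in F$. By ($\dagger$) we can choose $i\in F$ with $z+i\notin h+gF$. Write $z+i=gx+h$. Then $x\notin F$, and \eqref{eq:b} applies at $x$ and at $x+1$, because $gx+h=z+i\notin F$ and $g(x+1)+h=z+i+g\notin F$. So the difference equals $\gamma(\phi(x+1)-\phi(x))=\gamma$.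

\medskip
\noindent\emph{Step 3: new values on $F$.} Define $\phi^*:K\to R$ by $\phi^*=\phi$ on $K\setminus F$ and $\phi^*(i)=\phi(g+i)-\gamma$ for $i\in F$. We claim that for all $x\in K$
\begin{equation}\label{eq:star}
\phi^*(x+1)=\phi^*(x)+1\qquad\text{and}\qquad\phi^*(x+g)=\phi^*(x)+\gamma.
\end{equation}
The first equation is Step~1 for $x\notin F$. For $x\in F$ it is Step~1 at $x+g$. The second equation is Step~2 for $x\notin F\cup(-g+F)$ and the definition for $x\in F$. Let $x=i-g$ with $i\in F$. For $1\le j\le p-2$ the element $i+jg$ is not in $F\cup(-g+F)$, so Step~2 gives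
\[
\phi(i-g)=\phi(i+(p-1)g)=\phi(i+g)+(p-2)\gamma=\phi(i+g)-2\gamma .
\]
For $p=2$ no $j$ occurs and the formula still holds. Hence $\phi^*(i-g)+\gamma=\phi(i+g)-\gamma=\phi^*(i)$.

\medskip
\noindent\emph{Step 4: the defect vanishes outside $F$.} Let
\[
\Delta(x)=\phi^*(gx+h)-\gamma\phi^*(x)-\eta .
\]
By \eqref{eq:star}, $\Delta(x+1)=\Delta(x)$. Let $x\notin F$. By ($\dagger$), with $c=g^{-1}$, at most one $i\in F$ satisfies $g(x+i)+h\in F$. For any other $i\in F$, \eqref{eq:b} gives $\Delta(x+i)=0$. So $\Delta(x)=0$.

\medskip
\noindent\emph{Step 5: the defect vanishes on $F$.} It suffices to show $\Delta(x+g)=\Delta(x)$ for all $x$, because then $\Delta(i)=\Delta(i+g)=0$ for $i\in F$ by Step~4. This periodicity needs the effect of a shift by $g^2$ on $\phi^*$. Let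
\[
f(z)=\phi^*(z+g^2)-\phi^*(z),
\]
so $f(z+1)=f(z)$. If $z=gx+h$ with $x\notin F$ and $x+g\notin F$, then Step~4 and \eqref{eq:star} give $f(z)=\gamma(\phi^*(x+g)-\phi^*(x))=\gamma^2$. The excluded $z$ form the set $(h+gF)\cup(h-g^2+gF)$, and by ($\dagger$) each of the two parts contains at most one element of any coset $z+F$. If $p\ge3$, a non-excluded element remains in each coset. If $p=2$ and both elements $z,z+1$ of a coset were excluded, they would lie in different parts, so that $1\in g^2+gF$. This contradicts the independence of $1,g,g^2$. Hence $f(z)=\gamma^2$ for all $z$, and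
\[
\Delta(x+g)=\phi^*(gx+h+g^2)-\gamma\phi^*(x+g)-\eta=\phi^*(gx+h)+\gamma^2-\gamma\phi^*(x)-\gamma^2-\eta=\Delta(x).
\]

\medskip
\noindent\emph{Step 6: conclusion.} By Steps~4 and~5, $\phi^*(gx+h)=\gamma\phi^*(x)+\eta$ for all $x\in K$. We claim that $\phi^*(z+g^j)=\phi^*(z)+\gamma^j$ for all $z\in K$ and $j\ge0$. For $j=0$ this is \eqref{eq:star}. If it holds for $j$, write $z=gx+h$; then
\[
\phi^*(z+g^{j+1})=\phi^*(g(x+g^j)+h)=\gamma\phi^*(x+g^j)+\eta=\gamma\phi^*(x)+\gamma^{j+1}+\eta=\phi^*(z)+\gamma^{j+1}.
\]
Put $\theta(c)=\phi^*(c)-\phi^*(0)$. Then $\theta(0)=0$ and $\theta(g^j)=\gamma^j$. As every nonzero element of $K$ is a power of $g$, also $\phi^*(z+c)=\phi^*(z)+\theta(c)$ for all $z,c\in K$. So $\theta$ is additive, multiplicative and satisfies $\theta(1)=1$; it is a ring homomorphism $K\to R$.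

It remains to compare $\phi^*$ with $\phi$ on $P$. They agree on $P\setminus F$. Let $i\in P\cap F$. Then $p$ is odd, because for $p=2$ we have $F=\{0,1\}$, and $i\ne0,1$. So $gi+2\notin F$ and $gi+2\ne g+2$, and hence $gi+2\in Q\setminus F$. Since $h=2$, \eqref{eq:mult} and the corresponding equation for $\phi^*$ give
\[
\gamma\phi(i)+\eta=\phi(gi+2)=\phi^*(gi+2)=\gamma\phi^*(i)+\eta ,
\]
and $\phi(i)=\phi^*(i)$ as $\gamma$ is a unit. Thus $\theta=\phi-\phi^*(0)$ on $P$, and the datum is rigid. Proposition~\ref{prop:main} proves Theorem~\ref{thm:sharp}(a). \qed

\section{Fields with at most five elements}\label{sec:small}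

We now prove Theorem~\ref{thm:sharp}(b). We write \emph{$\mathrm{GF}(q)$-stabilizer} for $(\mathrm{GF}(q),\mathrm{GF}(q)^*)$-stabilizer, and likewise for representations. The following published results are used.
\begin{itemize}
\item Brylawski and Lucas \cite{BL}: over $\mathrm{GF}(2)$ and over $\mathrm{GF}(3)$, two representations of a matroid with respect to the same basis are scaling-equivalent.
\item Kahn \cite{Kahn}: any two $\mathrm{GF}(4)$-representations of a $3$-connected matroid are equivalent up to scaling and a field automorphism.
\item Bixby \cite{Bixby} and Seymour \cite{Seymour}: the excluded minors for $\mathrm{GF}(3)$-representability are $U_{2,5},U_{3,5},F_7,F_7^*$. We also use the classical fact that $F_7$ and $F_7^*$ are representable only in characteristic~$2$.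
\item Whittle \cite{Whittle}: let $\mathcal M$ be a class of matroids representable over a field, closed under minors and duality, and let $N\in\mathcal M$ be $3$-connected. To prove that $N$ is a stabilizer for $\mathcal M$ over that field, it suffices to check the $3$-connected members of $\mathcal M$ that are single-element extensions of $N$, or single-element coextensions of $N$, or obtained by a single-element extension followed by a single-element coextension.
\end{itemize}

\subsection{Reductions}

Over a field, $A_1$ and $A_2$ are scaling-equivalent if and only if $g[I\ A_1]E=[I\ A_2]$ for some invertible $g$ and some invertible diagonal $E$: comparison of the columns in $X$ shows that $g$ must be diagonal. In this form the notion clearly does not depend on the basis $X$: passing to another basis multiplies $[I\ A_j]$ on the left by an invertible matrix. By \eqref{eq:minor} it passes to minors. It is also compatible with duality, where $A$ is replaced by $-A^T$ and the roles of $X$ and $Y$ are exchanged. Geometrically, a representation of a simple matroid of rank $r$, up to scaling, is a labeled set of points in $PG(r-1,q)$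 modulo projectivities.

Let $R_N\cong\mathrm{GF}(q)$, so that $\mathbb P_N\cong(\mathrm{GF}(q),G)$ for some $G\subseteq\mathrm{GF}(q)^*$. Suppose that two $(\mathrm{GF}(q),G)$-representations of a connected matroid are scaling-equivalent over $\mathrm{GF}(q)^*$ with factors $r_x,s_y$. Nonzero entries lie in $G$, so $r_xs_y\in G$ on all edges of $\Gamma$. Divide all $r_x$, and multiply all $s_y$, by one fixed $r_{x_0}$. This does not change the products $r_xs_y$, and the factor at $x_0$ becomes $1$. Since the fundamental graph of a connected matroid is connected, all factors are then in $G$. So it suffices to prove that $N$ is a $\mathrm{GF}(q)$-stabilizer for the $\mathrm{GF}(q)$-representable matroids.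

For $q=2,3$ this is immediate from \cite{BL}.

\subsection{The field with four elements}

The idea is that a nontrivial automorphism could only go unnoticed on $N$ if $N$ were representable over $\mathrm{GF}(2)$. Let $A_1,A_2$ be $\mathrm{GF}(4)$-representations of a $3$-connected $M$ with respect to $X$ such that $A_1[X',Y']$ and $A_2[X',Y']$ are scaling-equivalent and represent a matroid isomorphic to $N$, which we identify with $N$. By \cite{Kahn}, $A_2$ is scaling-equivalent to $\sigma(A_1)$ for an automorphism $\sigma$ of $\mathrm{GF}(4)$. Suppose $\sigma\ne1$, and let $B$ be the normalized representation scaling-equivalent to $A_1[X',Y']$. Then $\sigma(B)$ is normalized and scaling-equivalent to $A_2[X',Y']$, hence to $A_1[X',Y']$. By Lemma~\ref{lem:tree}(ii), $\sigma(B)=B$, so the entries of $B$ lie in $\mathrm{GF}(2)$. By (U) for the basis $X'$ of $N$, $B$ gives a ring homomorphism $R_N\to\mathrm{GF}(4)$. Its image is generated by the entries of $B$ and the inverses of its nonzero subdeterminants, so it is $\mathrm{GF}(2)$. But there is no ring homomorphism from $R_N\cong\mathrm{GF}(4)$ to $\mathrm{GF}(2)$. So $\sigma=1$,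 and $A_1,A_2$ are scaling-equivalent.

\subsection{The field with five elements}

Let $R_N\cong\mathrm{GF}(5)$. Then $N$ is $\mathrm{GF}(5)$-representable. It is not $\mathrm{GF}(3)$-representable, since otherwise (U) and Lemma~\ref{lem:tree}(ii) would give a ring homomorphism $\mathrm{GF}(5)\to\mathrm{GF}(3)$. As $F_7$ and $F_7^*$ are not $\mathrm{GF}(5)$-representable, $N$ has a minor isomorphic to $U_{2,5}$ or $U_{3,5}$. Two representations of $M$ that agree up to scaling on an $N$-minor also agree up to scaling on such a $U_{2,5}$- or $U_{3,5}$-minor. So the following lemma completes the proof.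

\begin{lemma}\label{lem:U25}
$U_{2,5}$ and $U_{3,5}$ are $\mathrm{GF}(5)$-stabilizers for the class of $\mathrm{GF}(5)$-representable matroids.
\end{lemma}

\begin{proof}
The class is closed under duality and $U_{3,5}=U_{2,5}^*$, so it suffices to treat $U_{2,5}$. We use Whittle's theorem. Let $M$ be $3$-connected and of one of the three types listed there. As $M$ has at least six elements, it and its dual are simple. In particular $M$ has no loops and no coloops.

\medskip
\noindent\textbf{(a) $M\backslash y=U_{2,5}$.} As $y$ is not a coloop, $M$ has rank $2$, so $M=U_{2,6}$. The projective line $PG(1,5)$ has only six points, so the position of $y$ is determined by the other five.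

\medskip
\noindent\textbf{(b) $M/x=U_{2,5}$.} We pass to the dual $M^*$, in which $x$ is a point of $PG(2,5)$ that extends a representation of $U_{3,5}$ and is not parallel to another element. So let $1,\dots,5$ be fixed points of $PG(2,5)$, no three collinear. They span ten lines $ij$. Consider one of them, and let $k,l,m$ be the remaining indices. The lines $kl,km,lm$ meet $ij$ in points other than $i,j$. These three points are distinct: a common point of $kl$, $km$ and $ij$ would be $k$, which is not on $ij$, and similarly for the other pairs. Two of the ten lines that meet in a point not among $1,\dots,5$ have disjoint index pairs, so such a point lies on at most two of the ten lines. Hence on $ij$, which has six points, exactly $6-2-3=1$ point lies on no other of the ten lines. Altogether the ten lines cover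
\[
5+15+10=30
\]
points: the five given ones, one for each of the $15$ unordered pairs of disjoint index pairs, and one further point on each line. As $PG(2,5)$ has $31$ points, exactly one point is on none of the ten lines. Therefore the set of lines $ij$ that contain $x$ determines $x$, whether this set has two, one or no members, and the matroid determines this set.

\medskip
\noindent\textbf{(c) $M\backslash y/x=U_{2,5}$ on $\{1,\dots,5\}$.} Here $M$ is simple of rank $3$ on seven elements. Because $1,\dots,5$ are pairwise non-parallel in $M/x$, the lines $x1,\dots,x5$ are distinct; so a line through $x$ contains at most one of $1,\dots,5$. The matroid $M\backslash y$ is simple, and of rank $3$ as $y$ is not a coloop. Consider two representations of $M$ that agree up to projectivity on $M\backslash y/x$. There are two subcases.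

\medskip
\noindent\emph{(c1) $M\backslash y$ is $3$-connected.} By (b), applied to $M\backslash y$, we may assume that the two representations agree on $x,1,\dots,5$. Let $y_1,y_2$ be the two positions of $y$. There are six lines through $x$ in $PG(2,5)$. The matroid $M$ determines whether $y$ lies on one of $x1,\dots,x5$, and on which one; if it lies on none, it lies on the sixth. So $y_1,y_2$ lie on a common line $\ell\ni x$, and both differ from $x$. Suppose that $y_1\ne y_2$, and let $S$ be the set of points among $1,\dots,5$ not on $\ell$. Then $|S|\in\{4,5\}$. We shall show that $S$ is collinear, which contradicts the connectivity of $M\backslash y$.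

Let $j,k\in S$ be distinct. The line $jk$ does not contain $x$. It does not contain $y_1$ or $y_2$ either: if it contained one of them, then $\{y,j,k\}$ would be collinear in $M$, so it would contain both, and $y_1=y_2=jk\cap\ell$. Choose coordinates in which $\ell$ is the line at infinity and $x,y_1,y_2$ are the vertical direction, the horizontal direction and the direction of slope $1$. Then $S=\{(t,f(t))\}$ for a function $f$ on a subset of $\mathrm{GF}(5)$ of size $|S|$, and both $f(t)$ and $f(t)-t$ are injective.

If $|S|=4$, let $a,b,c$ be the elements of $\mathrm{GF}(5)$ missing from the domain of $f$, from the values of $f(t)$, and from the values of $f(t)-t$, respectively. The elements of $\mathrm{GF}(5)$ sum to $0$, so summing $f(t)-t$ over the domain gives $-c=-b+a$, that is, $c=b-a$. Setting $f(a)=b$ extends $f$ so that $f(t)$ and $f(t)-t$ are permutations of $\mathrm{GF}(5)$. If $|S|=5$ they already are.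

We claim that $f$ is affine. Write $f=\sum_{k=0}^4f_kt^k$, and recall that over $\mathrm{GF}(5)$ we have $\sum_tt^k=0$ for $0\le k\le3$ and $\sum_tt^4=-1$. From $\sum_tf(t)=0$ we get $f_4=0$. As $f$ and $f-t$ are permutations,
\[
\sum_tf(t)^2=\sum_t(f(t)-t)^2=\sum_tt^2=0 ,
\]
hence $2\sum_ttf(t)=0$. As $f_4=0$, we have $\sum_ttf(t)=-f_3$, so $f_3=0$. A polynomial of degree $2$ over $\mathrm{GF}(5)$ takes only three values, as one sees by completing the square. So $f_2=0$, and $f$ is affine.

Thus $S$ is collinear. If $|S|=5$, then $1,\dots,5$ lie on a line that does not contain $x$, and $x$ is a coloop of $M\backslash y$. If $|S|=4$, then $S$ and the set consisting of $x$ and the remaining point have rank $2$ each and form a partition of $E(M\backslash y)$. Either way $M\backslash y$ is not $3$-connected, a contradiction. So $y_1=y_2$.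

\medskip
\noindent\emph{(c2) $M\backslash y$ is not $3$-connected.} By Lemma~\ref{lem:conn}, $M\backslash y$ is covered by two lines. One of them contains $x$, hence at most one of $1,\dots,5$. So the other, $\ell_1$, contains at least four of $1,\dots,5$, and therefore not $x$. If $\ell_1$ contained all five, the partition $(\{1,\dots,5\},\{x,y\})$, with ranks $2$ and $2$, would contradict the $3$-connectedness of $M$. So we may assume $1,2,3,4\in\ell_1$ and $5\notin\ell_1$. Moreover $y\notin\ell_1$ and $y\notin x5$, because otherwise one of the partitions $(\{1,2,3,4,y\},\{x,5\})$ and $(\{1,2,3,4\},\{x,5,y\})$ would have ranks $2$ and $2$.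

Now consider the points in $PG(2,5)$, and let $\ell_1$ also denote the line of the plane. Let $s=\ell_1\cap x5$. Since $x5$ is different from $x1,\dots,x4$, $s\notin\{1,2,3,4\}$. Let $t$ be the sixth point of $\ell_1$. Projection from $x$ identifies the representation of $M\backslash y/x$ with the points $1,2,3,4,s$ of $\ell_1$. Hence we may assume that the two representations agree on $\ell_1$ and on $1,2,3,4,s$. They can be made to agree on $x$ and $5$ too. Fix a vector $\mathbf s$ for $s$, and let $\mathbf u$ be a vector for $x$ in one of the representations. Then $5$ is spanned by $\mathbf s+c\mathbf u$ with $c\ne0$, and we rescale $\mathbf u$ so that $c=1$. Proceed likewise in the other representation, with a vector $\mathbf u'$. The linear map that fixes the $2$-dimensional space of $\ell_1$ pointwise and sends $\mathbf u$ to $\mathbf u'$ carries $x$ and $5$ from the first representation to the second.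

Finally, let $a=xy\cap\ell_1$ and $b=5y\cap\ell_1$. As $y\notin x5$, the lines $xy$, $5y$ and $x5$ are distinct. The first two meet $x5$ only in $x$ and $5$, respectively, so neither $a$ nor $b$ equals $s$. Also $a\ne b$, since otherwise $y=a\in\ell_1$. Thus $a,b\in\{1,2,3,4,t\}$. For $i\in\{1,2,3,4\}$ we have $a=i$ if and only if $\{x,y,i\}$ is collinear in $M$, and $b=i$ if and only if $\{5,y,i\}$ is. So $M$ determines $a$ and $b$, and with them $y=xa\cap5b$.

\medskip
In all cases the two representations agree up to scaling, and by Whittle's theorem $U_{2,5}$ is a stabilizer.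
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}(b).

\begin{thebibliography}{9}

\bibitem{Bixby}
Bixby, 1979 (excluded minors for $\mathrm{GF}(3)$).

\bibitem{BL}
Brylawski and Lucas, \emph{Uniquely representable combinatorial geometries}, 1976.

\bibitem{Kahn}
Kahn, Bull. London Math. Soc. \textbf{20}, 1988.

\bibitem{PvZ}
R. A. Pendavingh and S. H. M. van Zwam, \emph{Confinement of matroid representations to subsets of partial fields}, arXiv:0806.4487 (2008).

\bibitem{Seymour}
Seymour, 1979 (excluded minors for $\mathrm{GF}(3)$).

\bibitem{Whittle}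
Whittle, \emph{Stabilizers of classes of representable matroids}, J. Combin. Theory Ser. B \textbf{77} (1999), 39--72.

\end{thebibliography}

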